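\title{Compact covers between $\omega^\omega$ and $\mathcal{K}(\mathbb{Q})$}

\begin{abstract}
The compact covers of a space $M$ are measured by the relative Tukey type of the pair $(M,\mathcal{K}(M))$, where $\mathcal{K}(M)$ is the set of compact subsets of $M$ ordered by inclusion. We show that ZFC does not decide whether there is a separable metrizable $M$ with $\omega^\omega<_T(M,\mathcal{K}(M))<_T\mathcal{K}(\mathbb{Q})$. There is no such space under $\mathbf{\Pi}^1_2$-determinacy. There is a coanalytic one if $\omega_1^{L[a]}=\omega_1$ for some real $a$, and there is one if some real has no sharp, so a large cardinal hypothesis is needed for non-existence. We also characterize non-existence in ZFC by a Borel separation property of $\mathbf{\Sigma}^1_2$ sets, and show that the non-existence of a coanalytic example is equiconsistent with an inaccessible cardinal.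
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The relative Tukey order and compact covers}

Let $P$ be a directed set and $P'\subseteq P$. A set $C\subseteq P$ is \emph{cofinal for $P'$} if for every $p'\in P'$ there is $c\in C$ with $c\ge p'$. For two such pairs we write $(P',P)\ge_T(Q',Q)$, or $(Q',Q)\le_T(P',P)$, if there is a map $\phi\colon P\to Q$ that sends every subset of $P$ cofinal for $P'$ to a subset of $Q$ cofinal for $Q'$; such a $\phi$ is a \emph{relative Tukey quotient}. Quotients compose, so $\le_T$ is transitive. We write $=_T$ if both $\le_T$ and $\ge_T$ hold, and $(Q',Q)<_T(P',P)$ if $(Q',Q)\le_T(P',P)$ but not $(P',P)\le_T(Q',Q)$. The $=_T$-class of a pair is its \emph{type}. A directed set $P$ is identified with the pair $(P,P)$.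

For a topological space $X$ let $\mathcal{K}(X)$ be the set of compact subsets of $X$, ordered by inclusion, and in the pair $(X,\mathcal{K}(X))$ let $X$ stand for the set of singletons. A family of compact sets is cofinal for $X$ exactly when it covers $X$. So $(M,\mathcal{K}(M))\ge_T(N,\mathcal{K}(N))$ says that one rule, applied to compact sets one at a time, converts every compact cover of $M$ into a compact cover of $N$. In particular $N$ then needs no more compact sets to be covered than $M$ does. For spaces $M,N$ and a directed set $P$ we abbreviate $(N,\mathcal{K}(N))\le_T(M,\mathcal{K}(M))$ to $N\le_T M$, and $(M,\mathcal{K}(M))\le_T P$ to $M\le_T P$; likewise for $\ge_T$, $=_T$ and $<_T$.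

The Baire space $\omega^\omega$ is also a directed set under the pointwise order, and the two readings agree:
\[
\omega^\omega=_T(\omega^\omega,\mathcal{K}(\omega^\omega)).
\]
Indeed, $g\mapsto\{f:f\le g\}$ sends cofinal sets to compact covers, and the map that assigns to a compact set the pointwise maximum of its members (and the zero function to $\emptyset$) sends compact covers to cofinal sets. The same two maps show that the ordered set $\omega$ has the type of the discrete space $\omega$. A nonempty compact space has the type of the one-point order $1$. The symbol $\mathcal{K}(\mathbb{Q})$, with $\mathbb{Q}$ the space of rationals, always denotes the directed set, that is, the pair $(\mathcal{K}(\mathbb{Q}),\mathcal{K}(\mathbb{Q}))$. It must not be confused with $(\mathbb{Q},\mathcal{K}(\mathbb{Q}))$, which has type $\omega$ by Proposition~\ref{prop:analytic} below.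

\subsection*{The question}

The types $1<_T\omega<_T\omega^\omega<_T\mathcal{K}(\mathbb{Q})$ mark four familiar classes of separable metrizable spaces. We shall see in Proposition~\ref{prop:upper} that $M\le_T1$, $M\le_T\omega$, $M\le_T\omega^\omega$ and $M\le_T\mathcal{K}(\mathbb{Q})$ hold exactly when $M$ is compact, $\sigma$-compact, analytic and $\mathbf{\Sigma}^1_2$, respectively. Up to $\omega^\omega$ the picture is complete in ZFC: a nonempty analytic space has type $1$, $\omega$ or $\omega^\omega$, because an analytic space that is not $\sigma$-compact contains a closed copy of $\omega^\omega$. The following question, posed by Feng and Gartside \cite{FG}, concerns the next interval.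

\medskip
\noindent\textbf{Question.} \emph{Is there, in ZFC, a separable metrizable space $M$ with}
\[
\omega^\omega<_T(M,\mathcal{K}(M))<_T\mathcal{K}(\mathbb{Q})\,?
\]

We call such a space \emph{intermediate}. An intermediate space is a $\mathbf{\Sigma}^1_2$ set that is not analytic, and the non-existence of intermediate spaces is a dichotomy: a $\mathbf{\Sigma}^1_2$ set is either analytic or of the largest possible type. One expects such a dichotomy to follow from determinacy and to fail in the constructible universe, which has thin uncountable coanalytic sets. Both expectations are correct. What is harder to guess is how much strength the dichotomy carries, and here coanalytic sets and $\mathbf{\Sigma}^1_2$ sets behave differently.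

\subsection*{Results}

A set $D$ \emph{separates $M$ from $A$} if $M\subseteq D$ and $D\cap A=\emptyset$. The set-theoretic notions in the statements are recalled in Sections~\ref{sec:dst}, \ref{sec:game} and~\ref{sec:L}.

\begin{theorem}\label{thm:det}
If $\mathbf{\Pi}^1_2$-determinacy holds, there is no intermediate space. In fact, every nonempty separable metrizable $M$ with $(M,\mathcal{K}(M))\le_T\mathcal{K}(\mathbb{Q})$ then has exactly one of the types $1$, $\omega$, $\omega^\omega$, $\mathcal{K}(\mathbb{Q})$.
\end{theorem}

\begin{theorem}\label{thm:exist}
\begin{enumerate}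
\item[(A)] If $\omega_1^{L[a]}=\omega_1$ for some real $a$ (for example, if $V=L$), there is a coanalytic intermediate space.
\item[(B)] If some real has no sharp, there is an intermediate space.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:max}
Assume $\omega_1^{L[b]}<\omega_1$ for every real $b$. If $M\subseteq2^\omega$ is $\mathbf{\Sigma}^1_2$ and some analytic set $A\subseteq2^\omega\setminus M$ cannot be separated from $M$ by a Borel set, then $(M,\mathcal{K}(M))=_T\mathcal{K}(\mathbb{Q})$.
\end{theorem}

\begin{theorem}\label{thm:char}
In ZFC, there is no intermediate space if and only if both of the following hold: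
\begin{enumerate}
\item[(1)] $\omega_1^{L[b]}<\omega_1$ for every real $b$;
\item[(2)] for every non-analytic $\mathbf{\Sigma}^1_2$ set $M\subseteq2^\omega$, some analytic set $A\subseteq2^\omega\setminus M$ cannot be separated from $M$ by a Borel set.
\end{enumerate}
There is no coanalytic intermediate space if and only if \textup{(1)} holds.
\end{theorem}

These theorems answer the question in the negative.

\begin{corollary}\label{cor:answer}
\begin{enumerate}
\item[(a)] If ZFC together with $\mathbf{\Pi}^1_2$-determinacy is consistent, in particular if ZFC together with a Woodin cardinal with a measurable cardinal above it is consistent, then ZFC does not prove that an intermediate space exists.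
\item[(b)] If ZFC is consistent, then ZFC does not refute that an intermediate space exists.
\item[(c)] Let $\mathsf{T}$ be the theory ZFC $+$ ``there is no intermediate space''. Then $\mathsf{T}$ proves that every real has a sharp. If $\mathsf{T}$ is consistent, ZFC does not prove $\mathrm{Con}(\mathrm{ZFC})\to\mathrm{Con}(\mathsf{T})$.
\item[(d)] Over ZFC, the statement ``there is no coanalytic intermediate space'' is equiconsistent with the existence of an inaccessible cardinal.
\end{enumerate}
\end{corollary}

We do not determine the exact consistency strength of $\mathsf{T}$ between ``every real has a sharp'' and $\mathbf{\Pi}^1_2$-determinacy.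

Everything rests on a translation, carried out in Section~\ref{sec:closed}: $N\le_TM$ holds exactly when $N$ is the image of $M$ under a closed relation between compact spaces, and $\mathcal{K}(\mathbb{Q})$ is the type of the space $\mathrm{WF}$ of well-founded trees. The question becomes one about which $\mathbf{\Sigma}^1_2$ sets are mapped onto $\mathrm{WF}$ by a closed relation. Theorem~\ref{thm:det} then follows from one game (Section~\ref{sec:game}). The two parts of Theorem~\ref{thm:exist} use two different obstructions to mapping onto $\mathrm{WF}$ (Sections~\ref{sec:A} and~\ref{sec:B}). The longest argument is the construction of a closed relation in Theorem~\ref{thm:max} (Section~\ref{sec:max}), whose combinatorial core is first shown on comeager sets in Example~\ref{ex:comeager}. Section~\ref{sec:final} derives Theorem~\ref{thm:char} and Corollary~\ref{cor:answer}.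

\section{Trees, ranks and projective sets}\label{sec:dst}

For $u\in2^{<\omega}$ let $[u]$ be the clopen set of extensions of $u$ in $2^\omega$. The space $Z=(\omega+1)^\omega$, with the order topology on $\omega+1$, is compact metrizable and contains $\omega^\omega$ as a $G_\delta$ subspace. Let $Q_0\subseteq2^\omega$ be the set of eventually zero sequences; it is homeomorphic to $\mathbb{Q}$. For $s=(s_0,\dots,s_{k-1})\in\omega^{<\omega}$ and $g\in\omega^\omega$ put
\[
\bar s=0^{s_0}1\,0^{s_1}1\cdots0^{s_{k-1}}1,\qquad \bar g=0^{g(0)}1\,0^{g(1)}1\cdots.
\]
Every $u\in2^{<\omega}$ is uniquely of the form $\bar s0^j$, and $g\mapsto\bar g$ is a homeomorphism of $\omega^\omega$ onto $2^\omega\setminus Q_0$.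

A \emph{tree} is a set of finite sequences closed under initial segments, and $[T]$ is the set of infinite branches of the tree $T$. The trees on $\omega$, including the empty tree, form a closed subspace $\mathrm{Tr}$ of $2^{\omega^{<\omega}}$, and $\mathrm{WF}=\{T\in\mathrm{Tr}:[T]=\emptyset\}$ is the set of well-founded trees. For $U\in\mathrm{WF}$ and $u\in U$ the \emph{rank} is defined by recursion,
\[
\rho_U(u)=\sup\{\rho_U(u^\frown k)+1:u^\frown k\in U\},
\]
and $\rho(U)=\rho_U(\emptyset)$, with $\rho(U)=0$ for the empty tree. Ranks are countable ordinals, every countable ordinal is the rank of a nonempty tree, and $\rho_U(u)>\rho_U(v)$ when $u\subsetneq v$. The definition gives at once: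
\begin{equation}\label{eq:child}
\text{if }\rho_U(u)>\xi,\text{ then }\rho_U(u^\frown k)\ge\xi\text{ for some }u^\frown k\in U.
\end{equation}
Ranks are compared by maps. Call $e\colon S\to U$ \emph{monotone} if $s\subsetneq t$ implies $e(s)\subsetneq e(t)$.

\begin{lemma}\label{lem:mono}
Let $S,U\in\mathrm{Tr}$ and $U\in\mathrm{WF}$.
\begin{enumerate}
\item[(a)] If there is a monotone $e\colon S\to U$, then $S\in\mathrm{WF}$ and $\rho(S)\le\rho(U)$.
\item[(b)] If $S\in\mathrm{WF}$, $U\ne\emptyset$ and $\rho(S)\le\rho(U)$, then there is a monotone $e\colon S\to U$.
\end{enumerate}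
\end{lemma}

\begin{proof}
(a) A branch of $S$ would be sent to a strictly increasing chain in $U$, whose union is a branch. So $S\in\mathrm{WF}$. By induction on the rank in $S$ we get $\rho_U(e(s))\ge\rho_S(s)$, since $\rho_U(e(s))\ge\rho_U(e(s^\frown k))+1\ge\rho_S(s^\frown k)+1$ for all $s^\frown k\in S$. Hence $\rho(U)\ge\rho_U(e(\emptyset))\ge\rho(S)$ if $S\neq\emptyset$.

(b) Define $e(s)$ by recursion on $|s|$, keeping $\rho_U(e(s))\ge\rho_S(s)$. Put $e(\emptyset)=\emptyset$. If $s^\frown k\in S$, then $\rho_U(e(s))>\rho_S(s^\frown k)$, and \eqref{eq:child} provides $e(s^\frown k)$ among the immediate successors of $e(s)$.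
\end{proof}

A subset of a compact metrizable space $X$ is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$; equivalently, if it is the projection of a Borel subset of $X\times Y$ for a compact metrizable $Y$. It is \emph{coanalytic} if its complement is analytic, $\mathbf{\Sigma}^1_2$ if it is the projection of a coanalytic subset of $X\times2^\omega$, and $\mathbf{\Pi}^1_2$ if its complement is $\mathbf{\Sigma}^1_2$. All four classes contain the Borel sets and are closed under countable unions, countable intersections and Borel preimages. Analytic and coanalytic sets are both $\mathbf{\Sigma}^1_2$ and $\mathbf{\Pi}^1_2$. The analytic sets and the $\mathbf{\Sigma}^1_2$ sets are closed under continuous images. A separable metrizable space is called analytic, coanalytic or $\mathbf{\Sigma}^1_2$ if it is so in a compact metrizable space containing it. The choice of that space does not matter, because a homeomorphism between subsets of two Polish spaces extends to a homeomorphism between $G_\delta$ sets.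

A \emph{real} is an element of $2^\omega$, $\omega^\omega$, $\mathrm{Tr}$ or a similar space of functions on a countable set. For a real $r$, a set of reals is $\Sigma^1_1(r)$ if it is defined by a formula $\exists z\,\theta(y,z,r)$, and $\Sigma^1_2(r)$ if it is defined by a formula $\exists z\,\forall z'\,\theta(y,z,z',r)$, where $z,z'$ range over reals and $\theta$ quantifies over natural numbers only. The classes $\Pi^1_1(r)$, $\Pi^1_2(r)$ consist of the complements. A set of reals is analytic if and only if it is $\Sigma^1_1(r)$ for some $r$, and correspondingly for the other three classes. We use the following standard facts.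

\begin{enumerate}
\item[(D1)] Every nonempty compact metrizable space is a continuous image of $2^\omega$.
\item[(D2)] Every uncountable analytic set contains a homeomorphic copy of $2^\omega$.
\item[(D3)] \emph{Tree representation.} If $A\subseteq2^\omega$ is $\Sigma^1_1(r)$, there is a tree $U$ on $2\times\omega$, recursive in $r$, with $(\emptyset,\emptyset)\in U$, such that $y\notin A\iff U_y\in\mathrm{WF}$, where $U_y=\{s\in\omega^{<\omega}:(y{\upharpoonright}|s|,s)\in U\}$. The map $y\mapsto U_y$ is continuous and each $U_y$ is nonempty.
\item[(D4)] \emph{Boundedness.} $\mathrm{WF}$ is coanalytic. The ranks of the members of an analytic subset of $\mathrm{WF}$ are bounded below $\omega_1$; so $\mathrm{WF}$ is not analytic. For $\beta<\omega_1$ the set $\{T\in\mathrm{WF}:\rho(T)<\beta\}$ is Borel. Likewise, in the compact space $\mathrm{LO}\subseteq2^{\omega\times\omega}$ of strict linear orders of $\omega$, an analytic set of well-orders has order types bounded below $\omega_1$, and the well-orders of a given type form a Borel set. We write $|w|$ for the order type of a well-order $w$.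
\item[(D5)] \emph{Kond\^o's uniformization theorem.} Every $\Pi^1_1(a)$ set $B$ of pairs of reals contains a $\Pi^1_1(a)$ set $B^*$ that is the graph of a function and has the same projection to the first coordinate.
\item[(D6)] \emph{Hurewicz's dichotomy.} An analytic space that is not $\sigma$-compact contains a closed copy of $\omega^\omega$. This is \cite[Theorem~21.22]{Kechris}, applied to the space and its complement in a compact metrizable space.
\end{enumerate}

\section{Tukey quotients as closed relations}\label{sec:closed}

A Tukey quotient is an arbitrary function on an uncountable set, with no definability at all. The first lemma replaces it by a closed set, which is coded by a real. For $R\subseteq X\times Y$, $M\subseteq X$ and $x\in X$ let $R[M]=\{y:\exists x\in M\ (x,y)\in R\}$ and $R_x=R[\{x\}]$.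

\begin{lemma}\label{lem:closed}
Let $M\subseteq X$ and $N\subseteq Y$ with $X,Y$ compact metrizable. Then $N\le_TM$ if and only if there is a closed set $R\subseteq X\times Y$ with $R[M]=N$.
\end{lemma}

\begin{proof}
Suppose $R$ is closed and $R[M]=N$. For $K\in\mathcal{K}(M)$ the set $\phi(K)=R[K]$ is the projection of the compact set $R\cap(K\times Y)$, so it is a compact subset of $N$. If $\mathcal{C}$ covers $M$, then $\bigcup_{K\in\mathcal{C}}R[K]=R[M]=N$.

Conversely, let $\phi\colon\mathcal{K}(M)\to\mathcal{K}(N)$ be a relative Tukey quotient. For each $y\in N$ there is a point $\psi(y)\in M$ such that $y\in\phi(K)$ for every $K\in\mathcal{K}(M)$ containing $\psi(y)$. Otherwise each $x\in M$ lies in some $K_x\in\mathcal{K}(M)$ with $y\notin\phi(K_x)$, and then $\{K_x:x\in M\}$ covers $M$ while $\{\phi(K_x):x\in M\}$ misses $y$. Let $R$ be the closure of $\{(\psi(y),y):y\in N\}$ in $X\times Y$. Then $N\subseteq R[M]$. For the reverse inclusion let $x\in M$ and $(x,y)\in R$, and pick $y_n\in N$ with $y_n\to y$ and $\psi(y_n)\to x$. The set $K=\{x\}\cup\{\psi(y_n):n\in\omega\}$ is a compact subset of $M$, and $y_n\in\phi(K)$ for all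 $n$. As $\phi(K)$ is closed in $Y$, we get $y\in\phi(K)\subseteq N$.
\end{proof}

\begin{lemma}\label{lem:basic}
Let $M\subseteq X$ with $X$ compact metrizable.
\begin{enumerate}
\item[(a)] If $B$ is closed in $M$, then $B\le_TM$.
\item[(b)] If $\pi\colon2^\omega\to X$ is a continuous surjection, then $\pi^{-1}(M)=_TM$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $R=\{(x,x):x\in\overline B\}$, with the closure taken in $X$, we have $R[M]=M\cap\overline B=B$. (b) The graph of $\pi$ maps $\pi^{-1}(M)$ onto $M$, and its inverse $\{(\pi(z),z):z\in2^\omega\}$ maps $M$ onto $\pi^{-1}(M)$.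
\end{proof}

Lemma~\ref{lem:closed} compares spaces with spaces, so we need a space of type $\mathcal{K}(\mathbb{Q})$. The natural candidate is $\mathcal{K}(\mathbb{Q})$ itself with the Vietoris topology, and the more convenient one is $\mathrm{WF}$. Recall that the Vietoris topology makes $\mathcal{K}(2^\omega)$ a compact metrizable space, that it is generated by the sets $\{K:K\cap[u]\ne\emptyset\}$ and their complements, and that the relations $x\in K$ and $K\subseteq L$ are closed.

\begin{lemma}\label{lem:WF}
$B\le_T\mathrm{WF}$ for every coanalytic space $B$, and $\mathrm{WF}=_T\mathcal{K}(\mathbb{Q})$.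
\end{lemma}

\begin{proof}
Let $B$ be coanalytic in a nonempty compact metrizable $Y$, and let $\pi\colon2^\omega\to Y$ be a continuous surjection. By (D3) there is a continuous $g\colon2^\omega\to\mathrm{Tr}$ with $\pi^{-1}(B)=g^{-1}(\mathrm{WF})$. The compact set $R=\{(g(z),\pi(z)):z\in2^\omega\}$ satisfies $R[\mathrm{WF}]=\pi(\pi^{-1}(B))=B$. This proves the first assertion.

Let $N=\{K\in\mathcal{K}(2^\omega):K\subseteq Q_0\}$, a subspace of $\mathcal{K}(2^\omega)$. We show $\mathcal{K}(\mathbb{Q})=_TN=_T\mathrm{WF}$, identifying $\mathbb{Q}$ with $Q_0$.

If $\mathcal{L}\subseteq N$ is compact, then $\bigcup\mathcal{L}$ is the projection of the compact set $\{(x,K):x\in K\in\mathcal{L}\}$, so $\bigcup\mathcal{L}\in\mathcal{K}(Q_0)$. The map $\mathcal{L}\mapsto\bigcup\mathcal{L}$ sends covers of $N$ to cofinal subsets of $\mathcal{K}(Q_0)$, since $K\in\mathcal{L}$ implies $K\subseteq\bigcup\mathcal{L}$. The map $L\mapsto\mathcal{K}(L)$ from $\mathcal{K}(Q_0)$ to $\mathcal{K}(N)$ sends cofinal sets to covers of $N$, since $K\subseteq L$ implies $K\in\mathcal{K}(L)$. So $\mathcal{K}(\mathbb{Q})=_TN$.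

The complement of $N$ is the projection of the Borel set $\{(K,x):x\in K,\ x\notin Q_0\}$. So $N$ is coanalytic and $N\le_T\mathrm{WF}$. For the converse put, for $T\in\mathrm{Tr}$,
\[
K_T=\{\bar s0^\infty:s\in T\}\cup\{\bar g:g\in[T]\}.
\]
For $u=\bar s0^j$ we have $K_T\cap[u]\ne\emptyset$ if and only if $s\in T$: if $s\in T$ then $\bar s0^\infty\in K_T\cap[u]$, and a member of $K_T$ that extends $\bar s$ comes from a node or a branch of $T$ that extends $s$. This equivalence shows that $K_T$ is closed. Indeed, let $x\in\overline{K_T}$. If $x=\bar s0^\infty$, then $K_T$ meets $[\bar s]$, so $s\in T$. If $x=\bar g$, then $K_T$ meets $[\bar s]$ for every initial segment $s$ of $g$, so $g\in[T]$. The equivalence also shows that $T\mapsto K_T$ is continuous. Finally $K_T\subseteq Q_0$ if and only if $[T]=\emptyset$. So the compact set $R=\{(K_T,T):T\in\mathrm{Tr}\}$ has $R[N]=\mathrm{WF}$.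
\end{proof}

\begin{proposition}\label{prop:upper}
Let $M$ be separable metrizable. Then
\begin{enumerate}
\item[(a)] $M\le_T1$ if and only if $M$ is compact;
\item[(b)] $M\le_T\omega$ if and only if $M$ is $\sigma$-compact;
\item[(c)] $M\le_T\omega^\omega$ if and only if $M$ is analytic;
\item[(d)] $M\le_T\mathcal{K}(\mathbb{Q})$ if and only if $M$ is $\mathbf{\Sigma}^1_2$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $M\subseteq X$ with $X$ compact metrizable. (a) A map $1\to\mathcal{K}(M)$ is a quotient if and only if its value is $M$. (b) The range of a quotient $\omega\to\mathcal{K}(M)$ is a countable compact cover. Conversely, if $M=\bigcup_nK_n$ with $K_n$ compact and increasing, then $n\mapsto K_n$ sends unbounded subsets of $\omega$ to covers.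

(c) If $R\subseteq Z\times X$ is closed and $R[\omega^\omega]=M$, then $M$ is the projection of the Borel set $R\cap(\omega^\omega\times X)$. Conversely, let $M=f[\omega^\omega]$ with $f$ continuous and let $R$ be the closure of the graph of $f$ in $Z\times X$. If $(z_n,f(z_n))\to(z,x)$ with $z\in\omega^\omega$, then $x=f(z)$. So $R[\omega^\omega]=M$. For $M=\emptyset$ take $R=\emptyset$.

(d) By Lemma~\ref{lem:WF} we may replace $\mathcal{K}(\mathbb{Q})$ by $\mathrm{WF}$. If $R\subseteq\mathrm{Tr}\times X$ is closed and $R[\mathrm{WF}]=M$, then $M$ is the projection of the coanalytic set $R\cap(\mathrm{WF}\times X)$. Conversely, let $M$ be the projection of a coanalytic $B\subseteq X\times2^\omega$. The graph of the projection map gives $M\le_TB$, and $B\le_T\mathrm{WF}$ by Lemma~\ref{lem:WF}.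
\end{proof}

\begin{proposition}\label{prop:analytic}
We have $1<_T\omega<_T\omega^\omega<_T\mathcal{K}(\mathbb{Q})$, and these are the types of the one-point space, the discrete space $\omega$, the Baire space and $\mathrm{WF}$. A nonempty analytic space has type $1$ if it is compact, type $\omega$ if it is $\sigma$-compact and not compact, and type $\omega^\omega$ otherwise.
\end{proposition}

\begin{proof}
The inequalities $\le_T$ follow from Proposition~\ref{prop:upper}, since compact spaces are $\sigma$-compact, $\omega$ is analytic, and analytic spaces are $\mathbf{\Sigma}^1_2$. They are strict by the same proposition: $\omega$ is not compact; $\omega^\omega$ is not $\sigma$-compact, because if $g_n$ bounds the compact set $K_n$ then $n\mapsto g_n(n)+1$ lies in no $K_n$; and $\mathrm{WF}$ is not analytic. In the last sentence the upper bounds come from Proposition~\ref{prop:upper} and the lower bounds from Lemma~\ref{lem:basic}(a): a nonempty space contains a point, a non-compact metrizable space contains a closed copy of the discrete space $\omega$, and an analytic space that is not $\sigma$-compact contains a closed copy of $\omega^\omega$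 by (D6).
\end{proof}

The question is now a question of descriptive set theory:
\begin{equation}\label{eq:crit}
M\text{ is intermediate}\iff M\text{ is }\mathbf{\Sigma}^1_2,\ M\text{ is not analytic},\ \omega^\omega\le_TM,\ \mathrm{WF}\not\le_TM.
\end{equation}
The third condition costs nothing. One can add a closed copy of $\omega^\omega$, and by boundedness this copy cannot help in covering $\mathrm{WF}$.

\begin{lemma}\label{lem:absorb}
Let $M$ be a non-analytic $\mathbf{\Sigma}^1_2$ space with $\mathrm{WF}\not\le_TM$. Then the topological sum $M\oplus\omega^\omega$ is intermediate, and it is coanalytic if $M$ is.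
\end{lemma}

\begin{proof}
Let $M\subseteq X$ with $X$ compact metrizable, and view $M\oplus\omega^\omega$ inside $X\sqcup Z$. It is $\mathbf{\Sigma}^1_2$, and coanalytic if $M$ is, because $\omega^\omega$ is Borel in $Z$. It is not analytic, because $M$ is its intersection with the closed set $X$. It is above $\omega^\omega$ by Lemma~\ref{lem:basic}(a). Suppose $R\subseteq(X\sqcup Z)\times\mathrm{Tr}$ is closed with $R[M\sqcup\omega^\omega]=\mathrm{WF}$. The set $R[\omega^\omega]$ is an analytic subset of $\mathrm{WF}$, so there is a nonempty $S\in\mathrm{WF}$ whose rank bounds the ranks of its members. For $U\in\mathrm{Tr}$ let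
\[
U^+=\{\emptyset\}\cup\{(0)^\frown s:s\in S\}\cup\{(1)^\frown u:u\in U\}.
\]
The map $U\mapsto U^+$ is continuous, $U^+\in\mathrm{WF}$ if and only if $U\in\mathrm{WF}$, and in that case $\rho(U^+)\ge\rho(S)+1$, so $U^+\notin R[\omega^\omega]$. Let $R'=\{(x,U)\in X\times\mathrm{Tr}:(x,U^+)\in R\}$, a closed set. If $x\in M$ and $(x,U)\in R'$, then $U^+\in\mathrm{WF}$, so $U\in\mathrm{WF}$. If $U\in\mathrm{WF}$, then $U^+\in\mathrm{WF}\setminus R[\omega^\omega]\subseteq R[M]$, so $U\in R'[M]$. Thus $R'[M]=\mathrm{WF}$, contrary to the hypothesis. By \eqref{eq:crit} the sum is intermediate.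
\end{proof}

We shall use two obstructions to $\mathrm{WF}\le_TM$. The first says that $M$ is too small, the second that the complement of $M$ has no complicated analytic subsets.

\begin{lemma}\label{lem:obstruct}
Let $M\subseteq X$ with $X$ compact metrizable. Then $\mathrm{WF}\not\le_TM$ in each of the following cases:
\begin{enumerate}
\item[(a)] $\omega^\omega\not\le_TM$;
\item[(b)] every analytic set $A\subseteq X\setminus M$ can be separated from $M$ by a Borel set.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $\omega^\omega\le_T\mathrm{WF}$. For (b) suppose $R\subseteq X\times\mathrm{Tr}$ is closed with $R[M]=\mathrm{WF}$. The set $A=\{x\in X:\exists T\in\mathrm{Tr}\setminus\mathrm{WF}\ (x,T)\in R\}$ is analytic and disjoint from $M$. Take a Borel set $D\supseteq M$ disjoint from $A$. Then $\mathrm{WF}=R[M]\subseteq R[D]\subseteq\mathrm{WF}$, and $R[D]$ is analytic, contradicting (D4).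
\end{proof}

\section{A reduction game}\label{sec:game}

In a game of length $\omega$ two players alternately play binary digits, and a fixed set of plays decides the winner. \emph{$\mathbf{\Pi}^1_2$-determinacy} is the statement that one of the players has a winning strategy whenever the set of plays won by the first player is $\mathbf{\Pi}^1_2$. It yields the same conclusion when the set of plays won by the second player is $\mathbf{\Pi}^1_2$: let that player begin with a dummy move. A strategy computes each digit of its owner's sequence from finitely many digits of the opponent's sequence, so it defines a continuous map.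

The simplest way to obtain $\mathrm{WF}\le_TM$ is a continuous $f\colon\mathrm{Tr}\to2^\omega$ with $f^{-1}(M)=\mathrm{WF}$. This suggests the game in which player I builds a tree, player II builds a point $y$, and II wins if the tree is well-founded exactly when $y\in M$. In that winning condition $M$ occurs both positively and negatively, so it is only a Boolean combination of $\mathbf{\Sigma}^1_2$ sets. We remove the positive occurrence by asking II to supply a witness for $y\in M$.

\begin{proof}[Proof of Theorem~\ref{thm:det}]
Let $M\ne\emptyset$ be separable metrizable with $M\le_T\mathcal{K}(\mathbb{Q})$. By (D1), Lemma~\ref{lem:basic}(b) and Proposition~\ref{prop:upper}(d) we may assume that $M$ is a $\mathbf{\Sigma}^1_2$ subset of $2^\omega$. Fix a coanalytic $B\subseteq2^\omega\times2^\omega$ with $y\in M\iff\exists z\,(y,z)\in B$. Identify $2^\omega$ with $2^{\omega^{<\omega}}$ by a bijection $\omega\to\omega^{<\omega}$. For $x\subseteq\omega^{<\omega}$ let $h(x)$ be the set of those $s$ all of whose initial segments, including $s$, lie in $x$. Then $h\colon2^\omega\to\mathrm{Tr}$ is continuous, $h(T)=T$ for $T\in\mathrm{Tr}$,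 and $W=h^{-1}(\mathrm{WF})$ is coanalytic.

Player I plays the digits of $x\in2^\omega$, and player II plays alternately the digits of $y\in2^\omega$ and $z\in2^\omega$. Player II wins if and only if
\[
\bigl[x\in W\text{ and }(y,z)\in B\bigr]\quad\text{or}\quad\bigl[x\notin W\text{ and }y\notin M\bigr].
\]
The first clause is coanalytic and the second is $\mathbf{\Pi}^1_2$. So the game is determined.

Suppose I has a winning strategy, giving a continuous map $(y,z)\mapsto\sigma(y,z)=x$. Both clauses fail for all $(y,z)$: if $\sigma(y,z)\in W$ then $(y,z)\notin B$, and if $\sigma(y,z)\notin W$ then $y\in M$. Hence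
\[
M=\{y:\exists z\ \sigma(y,z)\notin W\}.
\]
The inclusion $\supseteq$ is the second implication. For $\subseteq$, if $y\in M$ pick $z$ with $(y,z)\in B$; the first implication gives $\sigma(y,z)\notin W$. So $M$ is analytic, and it has type $1$, $\omega$ or $\omega^\omega$ by Proposition~\ref{prop:analytic}.

Suppose II has a winning strategy, giving a continuous map $x\mapsto(f(x),z(x))$. If $x\in W$, the first clause holds, so $f(x)\in M$. If $x\notin W$, the second clause holds, so $f(x)\notin M$. The compact set $R=\{(f(T),T):T\in\mathrm{Tr}\}$ therefore satisfies $R[M]=\mathrm{WF}$, and $M=_T\mathcal{K}(\mathbb{Q})$.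

The four types are distinct by Proposition~\ref{prop:analytic}, and a space of one of these types is not intermediate.
\end{proof}

\section{Constructibility, absoluteness and collapsing}\label{sec:L}

We collect the facts from set theory used in the remaining sections. An \emph{inner model} is a transitive class model of ZFC containing all ordinals. For a real $a$, $L[a]=\bigcup_\delta L_\delta[a]$ is the least inner model containing $a$, and $L[a,b]$ is the least one containing $a$ and $b$. A superscript, as in $\omega_1^{L[a]}$, indicates the model in which a notion is computed. When a set of reals such as $M$ has been given a fixed $\Sigma^1_2(r)$ definition, ``$y\in M$'' in a model containing $r$ means that the defining formula holds there.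

\begin{enumerate}
\item[(L1)] $L[a]$ satisfies GCH and has a definable well-order $<_{L[a]}$, of which each $L_\delta[a]$ is an initial segment. If $\kappa$ is an uncountable cardinal of $L[a]$, every bounded subset of $\kappa$ in $L[a]$ lies in $L_\kappa[a]$. The reals of $L[a]$ have order type $\omega_1^{L[a]}$ under $<_{L[a]}$; so they are countable in $V$ if and only if $\omega_1^{L[a]}<\omega_1$. If $\kappa$ is inaccessible in $L[a]$, then $L_\kappa[a]\models\mathrm{ZFC}$.
\item[(L2)] \emph{Condensation.} If $\theta>\omega$ is a limit ordinal and $a\in H\prec L_\theta[a]$, then the transitive collapse of $H$ is $L_{\bar\theta}[a]$ for some $\bar\theta\le\theta$.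
\item[(L3)] \emph{Definability.} The statement ``$E\subseteq\omega\times\omega$ and $(\omega,E)$ is isomorphic to $(L_\delta[a],\in)$ for a limit $\delta>\omega$'' is $\Pi^1_1(a)$. Quantifying existentially over $E$, one sees that the following are $\Sigma^1_2(a)$: the set $2^\omega\cap L[a]$; the relation ``$f\in\omega^\omega\cap L[a]$ and the sequence $(v_i)_{i\in\omega}$ has range $\{g\in\omega^\omega\cap L[a]:g\le_{L[a]}f\}$''; and the set of well-orders $w\in\mathrm{LO}$ such that $|w|$ belongs to, and is not a cardinal of, some countable $L_\delta[a]$.
\item[(L4)] \emph{Absoluteness.} By Shoenfield's theorem, a $\Sigma^1_2$ or $\Pi^1_2$ statement with real parameters in an inner model $N$ holds in $N$ if and only if it holds in $V$. If $N$ is any transitive model of ZFC, set or class, and $T\in N$ is a tree on $\omega$, then $T$ is well-founded in $N$ if and only if it is well-founded, and then $\rho_T$ is the same in $N$ and $V$: both a branch and a rank function in $N$ remain such in $V$.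
\item[(L5)] \emph{Collapsing.} For an infinite ordinal $\alpha$ let $\mathrm{Coll}(\omega,\alpha)$ be the set of finite partial injections from $\omega$ to $\alpha$, with $p\le q$ if $p\supseteq q$. Let $N$ be a transitive model of ZFC containing $\alpha$. If $N$ has only countably many subsets of $\mathrm{Coll}(\omega,\alpha)$, as counted in $V$, then every condition belongs to a filter $G\in V$ that is generic over $N$, that is, meets every dense set in $N$. The union of $G$ is a bijection $\omega\to\alpha$. The extension $N[G]$ is a transitive model of ZFC with the same ordinals as $N$, a statement holds in $N[G]$ if and only if some $p\in G$ forces it, and the forcing relation $\Vdash$ is definable in $N$.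
\item[(L6)] \emph{Sharps.} ``$a^\#$ exists'' means that there is an elementary embedding of $L[a]$ into itself other than the identity; $a^\#$ is then a real coding the theory of a canonical class of indiscernibles for $L[a]$, and $0^\#$ is the case $L[a]=L$. The relation ``$s=a^\#$'' is $\Pi^1_2$. If $a^\#$ exists, every uncountable cardinal is a limit cardinal of $L[a]$. \emph{Jensen's covering lemma}: if $a^\#$ does not exist, then for every set $X$ of ordinals there is $Y\in L[a]$ with $X\subseteq Y$ and $|Y|\le\max(|X|,\aleph_1)$.
\end{enumerate}

We say that \emph{$\omega_1$ is inaccessible to reals} if $\omega_1^{L[b]}<\omega_1$ for every real $b$. This is condition (1) of Theorem~\ref{thm:char}, and the next lemma explains the name.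

\begin{lemma}\label{lem:inacc}
Suppose $\omega_1$ is inaccessible to reals, and let $b$ be a real. Then $\kappa=\omega_1$ is an inaccessible cardinal of $L[b]$. For every infinite $\alpha<\omega_1$, every condition of $\mathrm{Coll}(\omega,\alpha)$ belongs to a filter in $V$ that is generic over $L[b]$.
\end{lemma}

\begin{proof}
The cardinal $\kappa$ is regular and uncountable in $L[b]$. Suppose $\kappa=(\lambda^+)^{L[b]}$. Then $\lambda$ is countable in $V$; let $c$ be a real coding $b$ and a well-order of type $\lambda$. In $L[c]$ the ordinal $\lambda$ is countable and every ordinal below $\kappa$ has size at most $|\lambda|$, so $\omega_1^{L[c]}=\kappa$, a contradiction. So $\kappa$ is a limit cardinal of $L[b]$, and a strong limit by GCH. Hence the power set of $\mathrm{Coll}(\omega,\alpha)$ in $L[b]$ has size below $\kappa$ there, so it is countable in $V$, and (L5) applies.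
\end{proof}

\section{A coanalytic example when $\omega_1^{L[a]}=\omega_1$}\label{sec:A}

By Lemmas~\ref{lem:absorb} and~\ref{lem:obstruct}(a), Theorem~\ref{thm:exist}(A) follows from the next proposition.

\begin{proposition}\label{prop:thin}
If $\omega_1^{L[a]}=\omega_1$ for some real $a$, there is a coanalytic, non-analytic set $M_1\subseteq2^\omega$ with $\omega^\omega\not\le_TM_1$.
\end{proposition}

Call $D\subseteq\omega^\omega$ \emph{dominating} if it is cofinal in the pointwise order, and write $g<^*f$ if $g(n)<f(n)$ for all but finitely many $n$. A closed relation that maps $M$ onto $\omega^\omega$ reads a dominating family off the points of $M$, by means of countably many open sets.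

\begin{lemma}\label{lem:bounds}
Let $M\subseteq2^\omega$ and $\omega^\omega\le_TM$. There are open sets $O_{n,k}\subseteq2^\omega$ $(n,k\in\omega)$ such that $d(x)(n)=\min\{k:x\in O_{n,k}\}$ is defined for all $x\in M$ and $n\in\omega$, and $\{d(x):x\in M\}$ is dominating.
\end{lemma}

\begin{proof}
Let $R\subseteq2^\omega\times Z$ be closed with $R[M]=\omega^\omega$, and let $O_{n,k}$ be the set of $x$ such that $g(n)\le k$ for all $g\in R_x$. Its complement is the projection of the compact set $\{(x,g)\in R:g(n)>k\}$, so $O_{n,k}$ is open. For $x\in M$ the section $R_x$ is a compact subset of $\omega^\omega$, so the values $g(n)$, $g\in R_x$, are bounded by some $k\in\omega$, and $d(x)(n)$ is defined. Every $g\in\omega^\omega$ lies in $R_x$ for some $x\in M$, and then $g\le d(x)$.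
\end{proof}

A natural candidate for $M_1$ is an uncountable coanalytic subset of $L[a]$. The functions $d(x)$ then lie in one model $L[a,b]$, which is a contradiction unless the reals of such a model are dominating. If they are, we use them instead to build a well-ordered scale of length $\omega_1$, and from it a set whose points cluster around a countable set.

\begin{proof}[Proof of Proposition~\ref{prop:thin}]
\emph{Case 1: for no real $b$ is $\omega^\omega\cap L[b]$ dominating.} By (L3) the set $2^\omega\cap L[a]$ is the projection of a $\Pi^1_1(a)$ set $B\subseteq2^\omega\times2^\omega$. Let $B^*\subseteq B$ be a $\Pi^1_1(a)$ uniformization, given by (D5). The point of uniformizing is that $B^*\subseteq L[a]$. Indeed, let $(x,z)\in B^*$; then $x\in L[a]$. The $\Sigma^1_2$ statement $\exists z'\,(x,z')\in B^*$ holds in $L[a]$ by (L4), a witness $z'\in L[a]$ satisfies $(x,z')\in B^*$ in $V$ by (L4) again, and so $z=z'\in L[a]$. Let $M_1$ be the image of $B^*$ under the homeomorphism $2^\omega\times2^\omega\to2^\omega$ that interleaves digits. Then $M_1$ is coanalytic and contained in $L[a]$, and it is uncountable because $2^\omega\cap L[a]$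 is uncountable by (L1).

Suppose $M_1$ is analytic. By (D2) it contains $[p]$ for a perfect tree $p\subseteq2^{<\omega}$. For $x\in2^\omega$ let $h(x)$ be the branch of $p$ that turns in direction $x(n)$ at the $n$-th splitting node it meets. Then $x$ is computable from $p$ and $h(x)\in L[a]$. So $2^\omega\subseteq L[a,p]$, hence $\omega^\omega\subseteq L[a,p]$, contrary to the case hypothesis.

Suppose $\omega^\omega\le_TM_1$. Take $O_{n,k}$ and $d$ from Lemma~\ref{lem:bounds} and let $b=\{(u,n,k):[u]\subseteq O_{n,k}\}$, a real. For $x\in M_1$ we have $d(x)(n)=\min\{k:\exists m\ (x{\upharpoonright}m,n,k)\in b\}$, so $d(x)\in L[x,b]\subseteq L[a,b]$. Then $\omega^\omega\cap L[a,b]$ is dominating, again a contradiction.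

\emph{Case 2: $\omega^\omega\cap L[b]$ is dominating for some real $b$.} A countable set is not dominating, so $\omega_1^{L[b]}=\omega_1$ by (L1). Let $(g_\alpha)_{\alpha<\omega_1}$ enumerate $\omega^\omega\cap L[b]$ in the order $<_{L[b]}$, and let $f_\alpha$ be the $<_{L[b]}$-least $f\in\omega^\omega\cap L[b]$ with $g_\beta<^*f$ for all $\beta\le\alpha$. It exists because $\{g_\beta:\beta\le\alpha\}$ is a countable set in $L[b]$. Given $g\in\omega^\omega$, choose $\beta$ with $g\le g_\beta$. For $\alpha\ge\beta$ we have $g<^*f_\alpha$, so $f_\alpha\not\le g$. Thus
\begin{equation}\label{eq:scale}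
\text{for each }g\in\omega^\omega\text{ the set }\{\alpha<\omega_1:f_\alpha\le g\}\text{ is countable.}
\end{equation}
Taking $g=f_\beta$ shows that $\alpha\mapsto f_\alpha$ is countable-to-one, so $E=\{f_\alpha:\alpha<\omega_1\}$ is uncountable. It is $\Sigma^1_2(b)$ by (L3): $f\in E$ if and only if there are $g$, $(v_i)$ and $(v'_j)$ such that $g,f\in L[b]$, $(v_i)$ has range $\{g':g'\le_{L[b]}g\}$, $(v'_j)$ has range $\{f':f'\le_{L[b]}f\}$, $v_i<^*f$ for all $i$, and for each $j$ with $v'_j\ne f$ there is $i$ with $v_i\not<^*v'_j$.

By (D5) there is a coanalytic $B^*\subseteq\omega^\omega\times\omega^\omega$ that is the graph of a function with domain $E$. Let $f\oplus z=(f(0),z(0),f(1),z(1),\dots)$ and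
\[
M_1=Q_0\cup\{\overline{f\oplus z}:(f,z)\in B^*\}.
\]
Since $(f,z)\mapsto\overline{f\oplus z}$ is a homeomorphism of $\omega^\omega\times\omega^\omega$ onto the Borel set $2^\omega\setminus Q_0$, the set $M_1$ is coanalytic and uncountable. It is concentrated on $Q_0$:
\begin{equation}\label{eq:conc}
\text{if }O\supseteq Q_0\text{ is open in }2^\omega,\text{ then }M_1\setminus O\text{ is countable.}
\end{equation}
Indeed, $2^\omega\setminus O$ is a compact subset of $2^\omega\setminus Q_0$, so it equals $\{\bar h:h\in K\}$ for a compact $K\subseteq\omega^\omega$, and $K$ is bounded by some $g$. If $\overline{f\oplus z}\notin O$, then $f(n)\le g(2n)$ for all $n$. By \eqref{eq:scale} this holds for only countably many $f\in E$, and each $f\in E$ has only one $z$ with $(f,z)\in B^*$.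

If $M_1$ were analytic, the uncountable analytic set $M_1\setminus Q_0$ would contain a copy $P$ of $2^\omega$, and $O=2^\omega\setminus P$ would contradict \eqref{eq:conc}.

Suppose $\omega^\omega\le_TM_1$, and take $O_{n,k}$ and $d$ from Lemma~\ref{lem:bounds}. We diagonalize, using even coordinates for the points near $Q_0$ and odd coordinates for the rest. Let $Q_0=\{q_i:i\in\omega\}$ and $O=\bigcup_iO_{2i,d(q_i)(2i)}$, an open set containing $Q_0$. By \eqref{eq:conc} there are $x_j\in M_1$ with $M_1\setminus O\subseteq\{x_j:j\in\omega\}$. Put $h(2i)=d(q_i)(2i)+1$ and $h(2j+1)=d(x_j)(2j+1)+1$. Some $x\in M_1$ has $h\le d(x)$. If $x\in O_{2i,d(q_i)(2i)}$, then $d(x)(2i)\le d(q_i)(2i)<h(2i)$. If $x=x_j$, then $d(x)(2j+1)<h(2j+1)$. Both cases contradict $h\le d(x)$.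
\end{proof}

\section{The cardinals of $L[a]$ when $a^\#$ does not exist}\label{sec:B}

For Theorem~\ref{thm:exist}(B) we use the second obstruction, Lemma~\ref{lem:obstruct}(b). Boundedness supplies it for free in the following situation. Let $I\subseteq\omega_1$, let $C$ be the set of well-orders $w\in\mathrm{LO}$ with $|w|\in I$, and let $M=\mathrm{LO}\setminus C$. An analytic set $A\subseteq C$ has order types below some $\delta<\omega_1$, so it is contained in $\{w\in C:|w|<\delta\}$, which is a countable union of Borel sets by (D4). The complement of that Borel set separates $M$ from $A$. It remains to choose $I$ so that $M$ is $\mathbf{\Sigma}^1_2$ and not analytic. For $I=\omega_1$ the set $M$ consists of the ill-founded orders and is analytic. We take for $I$ the set of cardinals of $L[a]$ below $\omega_1$, since failure to be a cardinal has a witness that appears in a countable level of $L[a]$.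

\begin{proof}[Proof of Theorem~\ref{thm:exist}(B)]
Let $a$ be a real without a sharp. By part (A) we may assume that $\kappa=\omega_1$ is inaccessible to reals. (This assumption is needed for the example below: if $\omega_1^{L[a]}=\omega_1$, the set $C$ consists of the orders of type $\omega$ and is Borel.) Let
\[
C=\{w\in\mathrm{LO}:w\text{ is a well-order and }|w|\text{ is a cardinal of }L[a]\},\qquad M_2=\mathrm{LO}\setminus C.
\]
We have just seen that every analytic $A\subseteq\mathrm{LO}\setminus M_2$ is separated from $M_2$ by a Borel set. If a countable ordinal $\alpha$ is not a cardinal of $L[a]$, the graph of a surjection onto $\alpha$ from a smaller ordinal is coded by a bounded subset of $\kappa$ in $L[a]$, so by (L1) $\alpha$ is not a cardinal of $L_\delta[a]$ for some $\delta<\kappa$; the converse holds as $L_\delta[a]\subseteq L[a]$. Thus $w\in M_2$ if and only if $w$ is ill-founded or $|w|$ is not a cardinal of some countable $L_\delta[a]$, and $M_2$ is $\mathbf{\Sigma}^1_2$ by (L3). By Lemmas~\ref{lem:obstruct}(b) and~\ref{lem:absorb} it suffices to show that $M_2$ is not analytic.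

Suppose it is. Choose a real $r$ such that $a$ is recursive in $r$ and $2^{\omega\times\omega}\setminus C$ is $\Sigma^1_1(r)$. By (D3) there is a map $w\mapsto U_w\in\mathrm{Tr}$, recursive in $r$, with $w\in C\iff U_w\in\mathrm{WF}$. The plan is as follows. Well-foundedness of $U_w$, once seen in a transitive model, is true; so the property ``a generic code $w$ for $\mu$ has $U_w\in\mathrm{WF}$'' passes to the collapse of an elementary submodel, and produces an $L[a]$-cardinal just below a successor cardinal $\mu$ of $L[r]$. The covering lemma provides a $\mu$ with no $L[a]$-cardinal just below it.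

\emph{A gap in the cardinals of $L[a]$.} The model $L[r]$ satisfies ``$a^\#$ does not exist'': otherwise the $\Pi^1_2$ statement ``$s=a^\#$'' holds in $L[r]$ for some $s$, and so in $V$ by (L4). Let $\lambda=\aleph_\omega^{L[r]}$ and $\mu=(\lambda^+)^{L[r]}$. Then $\lambda<\mu<\kappa$ by Lemma~\ref{lem:inacc}, and both are cardinals of $L[a]\subseteq L[r]$. We claim that $\nu=(\lambda^+)^{L[a]}$ equals $\mu$. Suppose $\nu<\mu$ and work in $L[r]$. Then $|\nu|=\lambda$, so $\operatorname{cf}(\nu)\le\lambda$, and $\operatorname{cf}(\nu)<\lambda$ since $\lambda$ is singular. Take $X\subseteq\nu$ cofinal with $|X|<\lambda$. Covering gives $Y\in L[a]$ with $X\subseteq Y$ and $|Y|<\lambda$. The set $Y\cap\nu\in L[a]$ is cofinal in $\nu$ and has order type below $\lambda$, so $\nu$ is singular in $L[a]$, which is impossible for a successor cardinal. Hence $\mu$ is an $L[a]$-cardinal and no ordinal strictly between $\lambda$ and $\mu$ is.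

\emph{Reflection.} For an infinite ordinal $\alpha$ let $\dot w_\alpha$ be the canonical $\mathrm{Coll}(\omega,\alpha)$-name for the order $\{(m,n):g(m)<g(n)\}$, where $g\colon\omega\to\alpha$ is the generic bijection. Its value is a member of $\mathrm{LO}$ of order type $\alpha$. The set $L_\kappa[r]$ is a transitive model of ZFC by Lemma~\ref{lem:inacc} and (L1). Let $G\in V$ be $\mathrm{Coll}(\omega,\mu)$-generic over $L[r]$, and let $w$ be the value of $\dot w_\mu$. Then $w\in C$, so $U_w\in\mathrm{WF}$, and $U_w$ is well-founded in $L_\kappa[r][G]$ by (L4). So for some condition $p$,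
\[
L_\kappa[r]\models\ p\Vdash_{\mathrm{Coll}(\omega,\mu)}\text{``}U_{\dot w_\mu}\text{ is well-founded''}.
\]
In $L[r]$ take $H\prec L_\kappa[r]$ of size $\lambda$ with $\lambda\cup\{\lambda,\mu,p,r\}\subseteq H$. If $0<\xi\in H\cap\mu$, then by elementarity $H$ contains a surjection $\lambda\to\xi$, so $\xi\subseteq H$. Hence $\bar\mu=H\cap\mu$ is an ordinal. It exceeds $\lambda$ because $\lambda\in H$, and it is below $\mu$ because $H$ has size $\lambda$ in $L[r]$. By (L2) the collapse of $H$ is some $L_{\bar\theta}[r]$, a transitive model of ZFC that is countable in $V$. The collapsing map sends $\mu$ to $\bar\mu$, fixes $r$, and fixes $p$, which is a finite subset of $\omega\times\bar\mu$. Therefore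
\[
L_{\bar\theta}[r]\models\ p\Vdash_{\mathrm{Coll}(\omega,\bar\mu)}\text{``}U_{\dot w_{\bar\mu}}\text{ is well-founded''}.
\]
Let $\bar G\ni p$ be a filter in $V$ generic over $L_{\bar\theta}[r]$, and let $\bar w$ be the value of $\dot w_{\bar\mu}$. The tree $U_{\bar w}$, being recursive in $r$ and $\bar w$, is computed correctly in $L_{\bar\theta}[r][\bar G]$ and is well-founded there, hence in $V$ by (L4). So $\bar w\in C$, and $\bar\mu=|\bar w|$ is an $L[a]$-cardinal strictly between $\lambda$ and $\mu$. This contradiction shows that $M_2$ is not analytic, and $M_2\oplus\omega^\omega$ is intermediate.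
\end{proof}

\section{Borel-inseparable sets have the largest type}\label{sec:max}

We turn to Theorem~\ref{thm:max}. Let $y\mapsto U_y$ represent $A$ as in (D3). The trees $U_y$ for $y\in M$ are well-founded, and inseparability will give that their ranks are unbounded in $\omega_1$. By Lemma~\ref{lem:mono}, the relation ``$T$ has a monotone map into $U_y$'' then maps $M$ onto $\mathrm{WF}$. But it is far from closed: if $\rho(U_y)\ge\omega$, then $y$ is related to all finite trees, and these are dense in $\mathrm{Tr}$. To obtain a closed relation we must confine the monotone map $e$ to a compact set, by bounds on its values that depend continuously on $y\in M$; and the bounds must be so generous that every $T\in\mathrm{WF}$ is still related to some $y\in M$. The bounds will measure how long $y$ imitates points of a countable set $F$ disjoint from $M$.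

\subsection*{Bounds from imitation}

Let $F=\{a_i:i\in\omega\}\subseteq2^\omega$, with repetitions allowed, let $Y=2^\omega\setminus F$, let $b\colon\omega\to\omega$ be nondecreasing and let $i^*\in\omega$. For $y\in Y$ put $d_i(y)=\min\{m:y(m)\ne a_i(m)\}$. A point $y$ cannot make all $d_i(y)$ large: if $a_i(0)\neq a_j(0)$, one of $d_i(y)$, $d_j(y)$ is $0$. It can, however, follow $a_{i^*}$ for a long time, leave it, follow a second point of $F$ for a much longer time, leave it, and so on. The function $b$ tells an observer among which finitely many indices the next point is to be found. Define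
\begin{equation}\label{eq:gauge}
B_0(y)=i^*,\qquad D_n(y)=\max\{d_i(y):i\le B_n(y)\},\qquad B_{n+1}(y)=b(D_n(y)).
\end{equation}

\begin{lemma}\label{lem:gauge}
\begin{enumerate}
\item[(a)] Each $D_n\colon Y\to\omega$ is locally constant.
\item[(b)] If $y\in Y$ and $(i_n)$ is a sequence with $i_0=i^*$ and $i_{n+1}\le b(d_{i_n}(y))$ for all $n$, then $d_{i_n}(y)\le D_n(y)$ for all $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $d_i$ is constant on $Y\cap[y{\upharpoonright}(d_i(y)+1)]$. If $B_n$ is constant near $y$, then near $y$ the function $D_n$ is the maximum of a fixed finite set of the $d_i$, so $D_n$ and $B_{n+1}$ are constant near $y$. (b) We show $i_n\le B_n(y)$ by induction; the claim follows from the definition of $D_n$. We have $i_0=B_0(y)$. If $i_n\le B_n(y)$, then $d_{i_n}(y)\le D_n(y)$, so $i_{n+1}\le b(d_{i_n}(y))\le b(D_n(y))=B_{n+1}(y)$.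
\end{proof}

\begin{example}\label{ex:comeager}
Let $F=\{a_i:i\in\omega\}$ be dense in $2^\omega$, and let $M\subseteq Y$ contain $\bigcap_nO_n$ with each $O_n$ dense and open. We show $\omega^\omega\le_TM$ by means of the bounds $D_n$. For $t\in2^{<\omega}$ and $n\in\omega$ fix $t^{(n)}\supseteq t$ with $[t^{(n)}]\subseteq O_n$, and let $\iota(t)=\min\{i:a_i\in[t]\}$. Put $i^*=0$ and
\[
b(m)=\max\{\iota(t^{(n)}):n\le m,\ |t|\le m+1\}.
\]
The set $R_0=\{(y,g)\in Y\times Z:g(n)\le D_n(y)\text{ for all }n\}$ is closed in $Y\times Z$ by Lemma~\ref{lem:gauge}(a). So its closure $R$ in $2^\omega\times Z$ has the same sections over points of $Y$, and $R[M]\subseteq\omega^\omega$. Given $g\in\omega^\omega$, build $t_0\subseteq t_1\subseteq\cdots$ and $i_n$ with $a_{i_n}\in[t_n]$. Start with $t_0=\emptyset$ and $i_0=0$. Given $t_n$ and $i_n$, let $l_n=\max(g(n),n,|t_n|)$, let $t$ be the string of length $l_n+1$ that agrees with $a_{i_n}$ exactly below $l_n$, and put $t_{n+1}=t^{(n)}$ and $i_{n+1}=\iota(t_{n+1})\le b(l_n)$. Then $y=\bigcup_nt_n$ lies in $\bigcap_nO_n\subseteq M$ and $d_{i_n}(y)=l_n$. By Lemma~\ref{lem:gauge}(b), $g(n)\le l_n\le D_n(y)$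 for all $n$, so $g\in R[M]$.
\end{example}

The proof of Theorem~\ref{thm:max} follows this example, with forcing in place of Baire category. The strings $t_n$ become forcing conditions $p_n$ describing a generic point $y\in M$ whose tree $U_y$ has rank at least $\beta$; the open sets $O_n$ become dense sets of the forcing; and $F$ becomes $A\cap L[r]$. Two difficulties are new. First, the density of $F$ must be replaced by the fact that each condition is compatible with following a point of $F$ arbitrarily far; this comes from boundedness inside $L[r]$. Second, in the example $b(m)$ is a maximum over the finitely many situations that can occur at length $m$, whereas now there are uncountably many situations, as $\beta$ ranges over $\omega_1$, and one function $b$ must serve them all. Each situation gives rise to a sequence of points of $F$ that lies in $L[r]$, and $L[r]$ contains only countably many such sequences.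

\subsection*{Proof of Theorem~\ref{thm:max}}

Assume that $\omega_1$ is inaccessible to reals. Fix a real $r$ such that $M$ is $\Sigma^1_2(r)$ and $A$ is $\Sigma^1_1(r)$, and let $U$ be the tree of (D3) for $A$. Throughout, ``$y\in A$'' is expressed by ``$U_y$ has a branch''. By Proposition~\ref{prop:upper}(d) and Lemma~\ref{lem:WF} it suffices to show $\mathrm{WF}\le_TM$. Let $\eta=\omega_1^{L[r]}<\omega_1$.

\medskip
\noindent\emph{Step 1: points of $M$ of large rank.} For each $\beta<\omega_1$ some $y\in M$ has $\rho(U_y)\ge\beta$. Otherwise the set $\{y:U_y\in\mathrm{WF},\ \rho(U_y)<\beta\}$, which is Borel by (D4), separates $M$ from $A$. This is the only use of inseparability.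

\medskip
\noindent\emph{Step 2: names for such points.} Let $\eta\le\beta<\omega_1$ and $P_\beta=\mathrm{Coll}(\omega,\beta)$; all forcing is over $L[r]$. We claim that there are a $P_\beta$-name $\dot y_\beta\in L[r]$ and a condition $p_\beta$ with
\begin{equation}\label{eq:name}
p_\beta\Vdash\text{``}\dot y_\beta\in M,\ U_{\dot y_\beta}\text{ is well-founded, and }\rho(U_{\dot y_\beta})\ge\beta\text{''}.
\end{equation}
Let $G_0\in V$ be generic, by Lemma~\ref{lem:inacc}. In the inner model $L[r][G_0]$ the ordinal $\beta$ is countable, so that model contains a tree $S\in\mathrm{WF}$ of rank $\beta$. The statement ``there is $y\in M$ such that $U_y\in\mathrm{WF}$ and there is a monotone map $S\to U_y$'' is $\Sigma^1_2$ in the parameters $r,S$. It holds in $V$ by Step~1 and Lemma~\ref{lem:mono}(b), so it holds in $L[r][G_0]$ by (L4). A witness $y$ has $\rho(U_y)\ge\beta$ there by Lemma~\ref{lem:mono}(a). Take a name for $y$ and a condition in $G_0$ forcing these properties. We fix $\dot y_\beta$ and $p_\beta$ for every $\beta$.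

\medskip
\noindent\emph{Step 3: points of $A$ to imitate.} Fix $\beta$ and write $\dot y=\dot y_\beta$. For $p\le p_\beta$ let
\[
T_p=\{t\in2^{<\omega}:\exists p'\le p\ \ p'\Vdash t\subseteq\dot y\},
\]
the tree of possible initial segments of $\dot y$ below $p$. It belongs to $L[r]$. We claim that $[T_p]\cap A\cap L[r]\ne\emptyset$.

Suppose not. By (L4), $L[r]$ satisfies that $U_y$ is well-founded for all $y\in[T_p]$. Apply boundedness in $L[r]$ to the continuous image $\{U_y:y\in[T_p]\}$ of a closed set: the ranks are bounded by some $\gamma<\eta$. Let $S\in L[r]$ be a nonempty well-founded tree of rank $\gamma$. By Lemma~\ref{lem:mono}(b), $L[r]$ satisfies ``for every $y\in[T_p]$ there is a monotone map $U_y\to S$''. This is $\Pi^1_2$ in $r,T_p,S$, so it holds in $V$, and $\rho(U_y)\le\gamma$ for all $y\in[T_p]$ in $V$. Now let $G\ni p$ be generic, $G\in V$, and let $y$ be the value of $\dot y$. Each initial segment $t$ of $y$ is forced to be an initial segment of $\dot y$ by a condition in $G$, which we may take below $p$; so $y\in[T_p]$. But $\rho(U_y)\ge\beta\ge\eta>\gamma$ by \eqref{eq:name} and (L4), a contradiction.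

Let $q_\beta(p)$ be the $<_{L[r]}$-least element of $[T_p]\cap A\cap L[r]$. By (L4), $A\cap L[r]$ is the set defined in $L[r]$ by the formula for $A$, so the map $p\mapsto q_\beta(p)$ belongs to $L[r]$.

\medskip
\noindent\emph{Step 4: the closed relation.} The set $F=A\cap L[r]$ is countable by (L1) and nonempty by Step~3. Write $F=\{a_i:i\in\omega\}$ and let $\mathrm{idx}(q)=\min\{i:a_i=q\}$ for $q\in F$. Let $\Phi$ be the set of functions $\varphi\colon\omega\to F$ that lie in $L[r]$. Each is coded by a real of $L[r]$, so $\Phi=\{\varphi_k:k\in\omega\}$ is countable. The function $b(m)=\max\{\mathrm{idx}(\varphi_k(j)):k,j\le m\}$ is nondecreasing, and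
\begin{equation}\label{eq:b}
\text{for each }\varphi\in\Phi,\quad\mathrm{idx}(\varphi(m))\le b(m)\text{ for all but finitely many }m.
\end{equation}
The starting index must not depend on $\beta$, so fix $i^*$ such that $\Theta=\{\beta\in[\eta,\omega_1):\mathrm{idx}(q_\beta(p_\beta))=i^*\}$ is uncountable. Let $Y=2^\omega\setminus F\supseteq M$ and define $d_i,D_n$ on $Y$ as in \eqref{eq:gauge}. The enumeration of $F$ and the function $b$ are chosen in $V$ and need not belong to $L[r]$.

Enumerate $\omega^{<\omega}=\{s_n:n\in\omega\}$ without repetition so that $s_i\subsetneq s_j$ implies $i<j$; thus $s_0=\emptyset$. Put $\#s_n=n$. Let $R_0$ be the set of $(y,T)\in Y\times\mathrm{Tr}$ for which there is a monotone $e\colon T\to U_y$ with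
\[
\#e(s_n)\le D_n(y)\quad\text{whenever }s_n\in T.
\]
The set $R_0$ is closed in $Y\times\mathrm{Tr}$. Indeed, let $(y_j,T_j)\to(y,T)$ in $Y\times\mathrm{Tr}$, with witnesses $e_j$. If $s_n\in T$, then for large $j$ we have $s_n\in T_j$ and $\#e_j(s_n)\le D_n(y_j)=D_n(y)$, by Lemma~\ref{lem:gauge}(a). So $e_j(s_n)$ takes finitely many values, and along a diagonal subsequence $e_j(s)$ is eventually equal to some $e(s)$, for each $s\in T$. The map $e$ is monotone and obeys the bounds, since each of these conditions involves at most two nodes of $T$; and $e(s)\in U_y$, since $e(s)\in U_{y_j}$ for large $j$ in the subsequence and $y\mapsto U_y$ is continuous.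

Let $R$ be the closure of $R_0$ in $2^\omega\times\mathrm{Tr}$. Then $R\cap(Y\times\mathrm{Tr})=R_0$. If $y\in M$ and $(y,T)\in R$, then $T$ has a monotone map into $U_y\in\mathrm{WF}$, so $T\in\mathrm{WF}$. Thus $R[M]\subseteq\mathrm{WF}$.

\medskip
\noindent\emph{Step 5: every well-founded tree is reached.} Let $T\in\mathrm{WF}$. If $T=\emptyset$, then $(y,T)\in R_0$ for any $y\in M$, and $M\neq\emptyset$ by Step~1. Let $T\ne\emptyset$. Pick $\beta\in\Theta$ with $\beta>\rho(T)$, and write $P,\dot y,q$ for $P_\beta,\dot y_\beta,q_\beta$. Let $(E_n)_{n\in\omega}$ enumerate, in $V$, the dense subsets of $P$ that lie in $L[r]$. We build conditions $p_0\ge p_1\ge\cdots$, numbers $l_n$, and nodes $u_n\in\omega^{<\omega}$ for those $n$ with $s_n\in T$, such that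
\begin{equation}\label{eq:inv}
p_n\Vdash\text{``}u_i\in U_{\dot y}\text{ and }\rho_{U_{\dot y}}(u_i)\ge\rho_T(s_i)\text{''}\quad\text{for all }i\le n\text{ with }s_i\in T.
\end{equation}
The tree $T$ need not lie in $L[r]$, but it enters \eqref{eq:inv} only through the ordinals $\rho_T(s_i)$. Start with $p_0=p_\beta$ and $u_0=\emptyset$; then \eqref{eq:inv} holds by \eqref{eq:name}.

Let $p_n$ be given. For $m\in\omega$ call $p'\le p_n$ an \emph{$m$-move} if $p'\in E_n$ and
\begin{enumerate}
\item[(i)] for some $l\ge m$, $p'$ forces that $l$ is the first place where $\dot y$ and $q(p_n)$ differ;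
\item[(ii)] if $s_{n+1}\in T$, with immediate predecessor $s_j$ (so $j\le n$ and $s_j\in T$), then for some $u\supsetneq u_j$, $p'\Vdash$ ``$u\in U_{\dot y}$ and $\rho_{U_{\dot y}}(u)\ge\rho_T(s_{n+1})$''.
\end{enumerate}
An $m$-move exists for every $m$. First, $q(p_n){\upharpoonright}m\in T_{p_n}$, so some extension of $p_n$ forces $q(p_n){\upharpoonright}m\subseteq\dot y$. Second, $p_\beta$ forces $\dot y\ne q(p_n)$, because it forces $U_{\dot y}$ to be well-founded while $U_{q(p_n)}$ has a branch in $L[r]$; so a further extension decides the first difference $l$, and $l\ge m$. Third, if $s_{n+1}\in T$, then $p_n$ forces $\rho_{U_{\dot y}}(u_j)\ge\rho_T(s_j)>\rho_T(s_{n+1})$, so by \eqref{eq:child} a further extension decides a suitable immediate successor $u$ of $u_j$. Finally extend into the dense set $E_n$.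

Let $p^m$ be the $<_{L[r]}$-least $m$-move. The notion of an $m$-move is defined in $L[r]$ from finitely many parameters in $L[r]$, namely $P$, $\dot y$, $p_n$, $q(p_n)$, $E_n$, $r$ and, if $s_{n+1}\in T$, the node $u_j$ and the ordinal $\rho_T(s_{n+1})$. Hence the function $m\mapsto q(p^m)$ belongs to $\Phi$. By \eqref{eq:b} we can choose $m$ with $\mathrm{idx}(q(p^m))\le b(m)$ and, if $s_n\in T$, also $m\ge\#u_n$. Let $p_{n+1}=p^m$, let $l_n\ge m$ be the number $l$ from (i), and, if $s_{n+1}\in T$, let $u_{n+1}$ be a node $u$ as in (ii). Then \eqref{eq:inv} holds for $n+1$, and with $i_n=\mathrm{idx}(q(p_n))$ we have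
\begin{equation}\label{eq:est}
i_{n+1}\le b(l_n),\qquad\text{and}\qquad\#u_n\le l_n\ \text{ if }s_n\in T.
\end{equation}

The filter $G$ generated by the $p_n$ meets every $E_n$, so it is generic over $L[r]$. Let $y$ be the value of $\dot y$. By \eqref{eq:name}, $L[r][G]$ satisfies the $\Sigma^1_2$ statement $y\in M$, so $y\in M$ by (L4). By \eqref{eq:inv}, $u_n\in U_y$ when $s_n\in T$. The map $e(s_n)=u_n$ sends each node of $T$ to a proper extension of the image of its immediate predecessor, so it is monotone. Since $a_{i_n}=q(p_n)$, condition (i) gives $d_{i_n}(y)=l_n$, and $i_0=i^*$ because $\beta\in\Theta$. By \eqref{eq:est} and Lemma~\ref{lem:gauge}(b), $\#e(s_n)\le l_n\le D_n(y)$ whenever $s_n\in T$. So $(y,T)\in R_0$.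

Thus $R[M]=\mathrm{WF}$, and $\mathrm{WF}\le_TM$ by Lemma~\ref{lem:closed}. \hfill$\square$

\begin{remark}\label{rem:hyp}
Neither of the two main hypotheses can be dropped. If every analytic $A\subseteq2^\omega\setminus M$ is separated from $M$ by a Borel set, then $M\ne_T\mathcal{K}(\mathbb{Q})$ by Lemma~\ref{lem:obstruct}(b). If $\omega_1$ is not inaccessible to reals, the set $M_1$ of Proposition~\ref{prop:thin} is coanalytic and not Borel, so no Borel set separates it from its analytic complement, and yet $\mathrm{WF}\not\le_TM_1$. In the proof, inaccessibility to reals gives the generic filters for all $P_\beta$ and the countability of $F$ and $\Phi$. That $M$ is $\mathbf{\Sigma}^1_2$ is used for the upper bound and for the two transfers of ``$y\in M$'' between $V$ and a generic extension of $L[r]$, in Steps~2 and~5.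
\end{remark}

\section{The characterization and consistency strength}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
If (1) fails, Theorem~\ref{thm:exist}(A) gives a coanalytic intermediate space. If (2) fails, witnessed by $M\subseteq2^\omega$, then $M\oplus\omega^\omega$ is intermediate by Lemmas~\ref{lem:obstruct}(b) and~\ref{lem:absorb}.

Assume (1), and let $M$ be intermediate. Embed $M$ in a compact metrizable space $X$ and replace it by its preimage under a continuous surjection $2^\omega\to X$. The type is unchanged by Lemma~\ref{lem:basic}(b), and the preimage of a coanalytic set is coanalytic. So we may assume $M\subseteq2^\omega$, and $M$ is $\mathbf{\Sigma}^1_2$ and not analytic by \eqref{eq:crit}. If (2) holds, there is an analytic $A\subseteq2^\omega\setminus M$ that cannot be separated from $M$ by a Borel set. If $M$ is coanalytic, $A=2^\omega\setminus M$ is such a set, since the only set separating $M$ from $A$ is $M$, which is not analytic and hence not Borel. In both cases Theorem~\ref{thm:max} gives $M=_T\mathcal{K}(\mathbb{Q})$, a contradiction.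
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
(a) By Theorem~\ref{thm:det}, a model of ZFC with $\mathbf{\Pi}^1_2$-determinacy has no intermediate space. By the theorem of Martin and Steel \cite{MS}, a Woodin cardinal with a measurable cardinal above it implies $\mathbf{\Pi}^1_2$-determinacy.

(b) If ZFC is consistent, so is ZFC $+$ $V=L$, and Theorem~\ref{thm:exist}(A) applies there.

(c) The first assertion is the contrapositive of Theorem~\ref{thm:exist}(B). By Theorem~\ref{thm:char} and Lemma~\ref{lem:inacc}, $\mathsf{T}$ proves that $\omega_1$ is inaccessible in $L$, so that $L_{\omega_1}\models\mathrm{ZFC}$; thus $\mathsf{T}\vdash\mathrm{Con}(\mathrm{ZFC})$. If ZFC proved $\mathrm{Con}(\mathrm{ZFC})\to\mathrm{Con}(\mathsf{T})$, then $\mathsf{T}\vdash\mathrm{Con}(\mathsf{T})$, and $\mathsf{T}$ would be inconsistent by the second incompleteness theorem.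

(d) By Theorem~\ref{thm:char} the statement is equivalent to (1). If (1) holds, then $L$ has an inaccessible cardinal by Lemma~\ref{lem:inacc}. Conversely, let $\kappa$ be inaccessible and let $G$ be generic for the L\'evy collapse of $\kappa$ to $\omega_1$. Then $\kappa=\omega_1^{V[G]}$, and every real $b$ of $V[G]$ lies in an intermediate extension $V[G']$ by a forcing of size less than $\kappa$, in which $\kappa$ is still inaccessible. So $\omega_1^{L[b]}\le\omega_1^{V[G']}<\kappa$, and (1) holds in $V[G]$.
\end{proof}

\begin{remark}\label{rem:levy}
The two halves of Theorem~\ref{thm:char} can come apart. Let $\kappa$ be inaccessible in $L$ and let $G$ be generic over $L$ for the L\'evy collapse of $\kappa$. Condition (1) holds in $L[G]$, so $L[G]$ has no coanalytic intermediate space. The collapse has size $\kappa$, so $(\kappa^+)^L$ remains an uncountable cardinal in $L[G]$. It is a successor cardinal of $L$, so $0^\#$ does not exist in $L[G]$ by (L6), and $L[G]$ has an intermediate space by Theorem~\ref{thm:exist}(B).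
\end{remark}

\begin{thebibliography}{9}

\bibitem{FG}
Ziqin Feng and Paul Gartside, \emph{The Shape of Compact Covers}, arXiv:2401.00817 (2024).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{MS}
Martin and Steel, \emph{A proof of projective determinacy}, Journal of the American Mathematical Society (1989).

\end{thebibliography}
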